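\title{Line bundles and Pl\"ucker algebras of quiver Grassmannians of minimal dimension}

\begin{abstract}
Let $Q$ be a Dynkin quiver, let $P$ be the direct sum of the indecomposable projective representations and $I$ the direct sum of the indecomposable injective representations of $Q$, and let $M$ be a representation with dimension vector $\dim P+\dim I$. We prove a conjecture of Fedotov and Feigin: if the quiver Grassmannian $\operatorname{Gr}_{\dim P}(M)$ has minimal dimension, then the line bundles $\mathcal{O}(\mathbf{m})$ with $\mathbf{m}\ge 0$ have no higher cohomology on it, and their spaces of sections have the dimensions of the graded pieces of the Pl\"ucker algebra. The proof has two independent parts. A Koszul complex and Bott's theorem give the vanishing for the scheme-theoretic quiver Grassmannian, for every acyclic quiver. For a Dynkin quiver every tangent vector of this scheme is a sum of tangent vectors of lines contained in it, and this makes the scheme reduced. We also characterize minimal dimension by the Hilbert function,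 show that these varieties are arithmetically Gorenstein, and show that reducedness fails for the Kronecker quiver.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
We work over $\mathbb{C}$. Throughout, $Q$ is a finite quiver without oriented cycles (\emph{acyclic}), with vertex set $Q_0$, arrow set $Q_1$ and arrows $\alpha\colon s(\alpha)\to t(\alpha)$. It is \emph{Dynkin} if its underlying graph is a Dynkin diagram of type $A$, $D$ or $E$; the orientation is arbitrary. A representation $M$ of $Q$ consists of finite-dimensional vector spaces $M_i$, $i\in Q_0$, and linear maps $M_\alpha\colon M_{s(\alpha)}\to M_{t(\alpha)}$, $\alpha\in Q_1$. Its dimension vector is $\dim M=(\dim M_i)_{i\in Q_0}$. The representations with $M_i=\mathbb{C}^{d_i}$ form the vector space $\operatorname{Rep}_{\mathbf{d}}=\bigoplus_{\alpha}\operatorname{Hom}(\mathbb{C}^{d_{s(\alpha)}},\mathbb{C}^{d_{t(\alpha)}})$.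

For $M\in\operatorname{Rep}_{\mathbf{d}}$ and a dimension vector $\mathbf{e}$, the \emph{quiver Grassmannian} $\operatorname{Gr}_{\mathbf{e}}(M)$ is the set of subrepresentations $N\subset M$ with $\dim N=\mathbf{e}$, that is, of collections of $e_i$-dimensional subspaces $N_i\subset M_i$ with $M_\alpha(N_{s(\alpha)})\subset N_{t(\alpha)}$ for every arrow $\alpha$. It is a closed subset of $X_{\mathbf{e}}=\prod_i\operatorname{Gr}_{e_i}(M_i)$, and the symbol $\operatorname{Gr}_{\mathbf{e}}(M)$ always denotes the \emph{reduced} (possibly reducible) projective variety. Let $\mathcal{O}_i(m)$ be the pullback of $\mathcal{O}(m)$ under the Pl\"ucker embedding $\operatorname{Gr}_{e_i}(M_i)\subset\mathbb{P}(\Lambda^{e_i}M_i)$. For $\mathbf{m}\in\mathbb{Z}^{Q_0}$ put $\mathcal{O}(\mathbf{m})=\boxtimes_i\,\mathcal{O}_i(m_i)$ on $X_{\mathbf{e}}$; its restrictions to subschemes are denoted by the same symbol.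

Let $\Delta^{(i)}_J$, with $i\in Q_0$, $J\subset\{1,\dots,d_i\}$ and $|J|=e_i$, be the Pl\"ucker coordinates. The polynomial ring $\mathbb{C}[\Delta^{(i)}_J]$ is graded by $\mathbb{Z}_{\ge0}^{Q_0}$: a monomial has degree $\mathbf{m}$ if it contains $m_i$ variables with upper index $i$. Let $\mathcal{I}(M)$ be the ideal spanned by the multihomogeneous polynomials that vanish on $\operatorname{Gr}_{\mathbf{e}}(M)$. The \emph{Pl\"ucker algebra} is
\[
\operatorname{Pl}(M)=\mathbb{C}[\Delta^{(i)}_J]/\mathcal{I}(M)=\bigoplus_{\mathbf{m}\in\mathbb{Z}_{\ge0}^{Q_0}}\operatorname{Pl}_{\mathbf{m}}(M).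
\]
The polynomials of degree $\mathbf{m}$ are the sections of $\mathcal{O}(\mathbf{m})$ on $\prod_i\mathbb{P}(\Lambda^{e_i}M_i)$, and such a polynomial lies in $\mathcal{I}(M)$ exactly when its section restricts to zero on the reduced variety $\operatorname{Gr}_{\mathbf{e}}(M)$. Therefore
\begin{equation}\label{eq:Pl-image}
\operatorname{Pl}_{\mathbf{m}}(M)\cong\operatorname{im}\Big(H^0\big(\textstyle\prod_i\mathbb{P}(\Lambda^{e_i}M_i),\mathcal{O}(\mathbf{m})\big)\to H^0(X_{\mathbf{e}},\mathcal{O}(\mathbf{m}))\to H^0(\operatorname{Gr}_{\mathbf{e}}(M),\mathcal{O}(\mathbf{m}))\Big).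
\end{equation}
So $\operatorname{Pl}_{\mathbf{m}}(M)$ is the space of those sections that are polynomials in the Pl\"ucker coordinates. One asks whether these are all the sections, and whether the higher cohomology of $\mathcal{O}(\mathbf{m})$ vanishes; if both hold, the Hilbert function of $\operatorname{Pl}(M)$ is an Euler characteristic. For an arbitrary pair $(M,\mathbf{e})$ the first property can fail already for $\mathbf{m}=0$, because $\operatorname{Gr}_{\mathbf{e}}(M)$ can be disconnected (Remark~\ref{rem:hypotheses}). The question concerns a special choice of dimension vectors.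

For $i\in Q_0$ let $P_i$ and $I_i$ be the indecomposable projective and injective representations attached to $i$: the space $(P_i)_j$ has the paths $i\to j$ as a basis, and $(I_i)_j$ is the dual of the span of the paths $j\to i$. For $\mathbf{p},\mathbf{q}\in\mathbb{Z}_{\ge0}^{Q_0}$ put
\[
P=\bigoplus_iP_i^{p_i},\qquad I=\bigoplus_iI_i^{q_i},\qquad \mathbf{a}=\dim P,\qquad \mathbf{b}=\dim I,\qquad \mathbf{d}=\mathbf{a}+\mathbf{b}.
\]
A path ending at $i$ is trivial or has a last arrow, and a path starting at $i$ is trivial or has a first arrow. Counting paths in this way gives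
\begin{equation}\label{eq:recursion}
a_i=p_i+\sum_{t(\alpha)=i}a_{s(\alpha)},\qquad b_i=q_i+\sum_{s(\alpha)=i}b_{t(\alpha)} .
\end{equation}
From now on $\operatorname{Pl}(M)$ refers to $\mathbf{e}=\mathbf{a}$. For $M\in\operatorname{Rep}_{\mathbf{d}}$ we say that $\operatorname{Gr}_{\mathbf{a}}(M)$ has \emph{minimal dimension} if its dimension is the smallest value of $\dim\operatorname{Gr}_{\mathbf{a}}(M')$ over all $M'\in\operatorname{Rep}_{\mathbf{d}}$.

The model is the quiver $1\to2\to\dots\to n$ with all $p_i=q_i=1$. Here $a_i=i$, $b_i=n+1-i$ and $d_i=n+1$. If all maps $M_\alpha$ are identities, then $\operatorname{Gr}_{\mathbf{a}}(M)$ is the variety of complete flags in $\mathbb{C}^{n+1}$. There the Borel--Weil--Bott theorem says that $\mathcal{O}(\mathbf{m})$, $\mathbf{m}\ge0$, has no higher cohomology and an irreducible space of sections, which must equal the nonzero subrepresentation $\operatorname{Pl}_{\mathbf{m}}(M)$. For other $M$ the quiver Grassmannian can be singular or reducible and has no transitive group action, but one may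 hope that both properties survive as long as its dimension does not jump. Fedotov and Feigin \cite{FF} conjectured the following statement.

\begin{theorem}\label{thm:main}
Let $Q$ be a Dynkin quiver, $P=\bigoplus_{i\in Q_0}P_i$, $I=\bigoplus_{i\in Q_0}I_i$ and $\mathbf{d}=\dim P+\dim I$. Let $M\in\operatorname{Rep}_{\mathbf{d}}$ be such that $\operatorname{Gr}_{\dim P}(M)$ has minimal dimension. Then for all $\mathbf{m}\in\mathbb{Z}_{\ge0}^{Q_0}$
\[
\dim H^0(\operatorname{Gr}_{\dim P}(M),\mathcal{O}(\mathbf{m}))=\dim\operatorname{Pl}_{\mathbf{m}}(M),\qquad H^{>0}(\operatorname{Gr}_{\dim P}(M),\mathcal{O}(\mathbf{m}))=0 .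
\]
\end{theorem}

\subsection{The quiver $1\to2$}
The smallest quiver with an arrow already shows the shape of the proof.

\begin{example}\label{ex:A2}
Let $Q$ be $1\to2$ and $\mathbf{p}=\mathbf{q}=(1,1)$, so $\mathbf{a}=(1,2)$, $\mathbf{b}=(2,1)$, $\mathbf{d}=(3,3)$. A representation is a linear map $f\colon\mathbb{C}^3\to\mathbb{C}^3$. A point of $X_{\mathbf{a}}=\mathbb{P}^2\times\mathbb{P}^{2*}$ is a line $\mathbb{C}x$ and a plane $\ker y$, and it lies in $\operatorname{Gr}_{\mathbf{a}}(M)$ when $y(f(x))=0$. For $f=0$ this is all of $X_{\mathbf{a}}$, of dimension $4$; for $f\ne0$ it is a divisor $Z$, of dimension $3$. So the dimension is minimal exactly when $f\neq0$. In suitable bases the equation is $x_1y_1+\dots+x_ry_r=0$ with $r$ the rank of $f$: the flag variety for $r=3$, a threefold with one singular point for $r=2$, and a union of two components for $r=1$.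

A nonzero bilinear form has no square factor, since a square has degree at least $2$ in $x$ or in $y$. Hence the form $y(f(x))$ generates the ideal sheaf of the reduced variety, and there is an exact sequence
\[
0\to\mathcal{O}(m_1-1,m_2-1)\to\mathcal{O}(m_1,m_2)\to\mathcal{O}_Z(m_1,m_2)\to0 .
\]
On $\mathbb{P}^2$ the bundle $\mathcal{O}(j)$ has no higher cohomology for $j\ge-2$. So for $m_1,m_2\ge-1$ the first two terms have no higher cohomology, and the long exact sequence shows that $H^{>0}(Z,\mathcal{O}(\mathbf{m}))=0$ and that every section on $Z$ extends to $\mathbb{P}^2\times\mathbb{P}^{2*}$, that is, is a polynomial. This is Theorem~\ref{thm:main} for this quiver. For $\mathbf{m}\ge0$ we also get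
\[
\dim\operatorname{Pl}_{\mathbf{m}}(M)=\binom{m_1+2}{2}\binom{m_2+2}{2}-\binom{m_1+1}{2}\binom{m_2+1}{2}=\frac{(m_1+1)(m_2+1)(m_1+m_2+2)}{2},
\]
independently of the rank of $f\ne0$. For $f=0$ the conclusion of Theorem~\ref{thm:main} still holds, but the Hilbert function is the first product alone.
\end{example}

Three facts were used: the natural equations cut out a subscheme of the expected codimension, so that it has an explicit resolution; the terms of the resolution have little cohomology; and the subscheme is reduced. In general the short exact sequence becomes a Koszul complex, whose terms do have higher cohomology (Example~\ref{ex:A3}), and reducedness becomes a statement that is true for Dynkin quivers and false for the Kronecker quiver.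

\subsection{The general result}
On $\operatorname{Gr}_{e_i}(M_i)$ let $\mathcal{S}_i$ be the tautological subbundle and $\mathcal{Q}_i$ the tautological quotient bundle of the trivial bundle with fiber $M_i$. Then $\mathcal{O}_i(1)=\det\mathcal{S}_i^\vee\cong\det\mathcal{Q}_i$. The compositions $N_{s(\alpha)}\subset M_{s(\alpha)}\to M_{t(\alpha)}\to M_{t(\alpha)}/N_{t(\alpha)}$ define a section of the vector bundle
\[
E=\bigoplus_{\alpha\in Q_1}\mathcal{H}om(\mathcal{S}_{s(\alpha)},\mathcal{Q}_{t(\alpha)})
\]
on $X_{\mathbf{e}}$. Its zero scheme $Z_{\mathbf{e}}(M)$ is the \emph{scheme-theoretic quiver Grassmannian}; the underlying reduced variety is $\operatorname{Gr}_{\mathbf{e}}(M)$. For $\mathbf{e}=\mathbf{a}$ we write $X=X_{\mathbf{a}}$ and $Z(M)=Z_{\mathbf{a}}(M)$; then $\mathcal{S}_i$ has rank $a_i$ and $\mathcal{Q}_i$ has rank $b_i$. With the Euler form $\langle\mathbf{x},\mathbf{y}\rangle=\sum_ix_iy_i-\sum_\alpha x_{s(\alpha)}y_{t(\alpha)}$, the expected dimension of $Z(M)$ is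
\[
D=\dim X-\operatorname{rk}E=\langle\mathbf{a},\mathbf{b}\rangle .
\]
Finally put $h(\mathbf{m})=\sum_k(-1)^k\chi(X,\Lambda^kE^\vee\otimes\mathcal{O}(\mathbf{m}))$, a number that does not depend on $M$.

\begin{theorem}\label{thm:general}
Let $Q$ be a finite acyclic quiver, $\mathbf{p},\mathbf{q}\in\mathbb{Z}_{\ge0}^{Q_0}$, $M\in\operatorname{Rep}_{\mathbf{d}}$ and $Z=Z(M)$.
\begin{enumerate}
\item[(i)] The minimal value of $\dim Z(M')$ over $M'\in\operatorname{Rep}_{\mathbf{d}}$ is $D$.
\item[(ii)] If $\dim Z=D$ and $m_i\ge-\min(p_i,q_i)$ for all $i$, then $H^{>0}(Z,\mathcal{O}(\mathbf{m}))=0$ and the restriction $H^0(X,\mathcal{O}(\mathbf{m}))\to H^0(Z,\mathcal{O}(\mathbf{m}))$ is surjective. If moreover some $m_i$ is negative, then $H^j(Z,\mathcal{O}(\mathbf{m}))=0$ for all $j$.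
\item[(iii)] Let $Q$ be Dynkin. Then $Z_{\mathbf{e}}(M')$ is generically reduced for every representation $M'$ and every dimension vector $\mathbf{e}$. If $\dim Z=D$, then $Z$ is reduced.
\item[(iv)] Let $Q$ be Dynkin. Then $\operatorname{Gr}_{\mathbf{a}}(M)$ has minimal dimension if and only if $\dim\operatorname{Pl}_{\mathbf{m}}(M)=h(\mathbf{m})$ for all $\mathbf{m}\in\mathbb{Z}_{\ge0}^{Q_0}$.
\item[(v)] Let $Q$ be Dynkin, $p_i=q_i=1$ for all $i$, and $\dim Z=D$. Then $\operatorname{Gr}_{\mathbf{a}}(M)$ is connected, it is arithmetically Gorenstein (in particular arithmetically Cohen--Macaulay) in the Segre--Pl\"ucker embedding given by $\mathcal{O}(1,\dots,1)$, and its dualizing sheaf is $\mathcal{O}(-2,\dots,-2)$.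
\item[(vi)] The hypothesis ``Dynkin'' cannot be replaced by ``acyclic'' in the last statement of \textup{(iii)}, nor in \textup{(iv)}: both fail for the Kronecker quiver.
\end{enumerate}
\end{theorem}

Part (i) is proved in Section~\ref{sec:dim}, part (ii) in Section~\ref{sec:bott} and part (iii) in Section~\ref{sec:reduced}; the last two are independent of each other. Section~\ref{sec:plucker} combines them to prove Theorem~\ref{thm:main}, for arbitrary multiplicities $\mathbf{p},\mathbf{q}$, and part (iv). Parts (v) and (vi) are proved in Sections~\ref{sec:gorenstein} and~\ref{sec:kronecker}.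

\section{Extensions and local equations}\label{sec:local}

We use the following standard facts about representations $A,B$ of an acyclic quiver.
\begin{enumerate}
\item[(R1)] $\dim\operatorname{Hom}(A,B)-\dim\operatorname{Ext}^1(A,B)=\langle\dim A,\dim B\rangle$, and if $\operatorname{Ext}^1(A,B)=0$, then every exact sequence $0\to B\to T\to A\to0$ splits.
\item[(R2)] $\operatorname{Hom}(P_i,B)\cong B_i$ and $\operatorname{Ext}^1(P_i,B)=0$.
\item[(R3)] (Gabriel's theorem.) If $Q$ is Dynkin and $J$ is indecomposable, then $\operatorname{End}(J)=\mathbb{C}$ and $\langle\dim J,\dim J\rangle=1$. By (R1), $\operatorname{Ext}^1(J,J)=0$.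
\end{enumerate}
Facts (R1) and (R2) give
\begin{equation}\label{eq:D}
D=\dim\operatorname{Hom}(P,I)=\sum_ip_ib_i .
\end{equation}

Both the dimension count and the proof of reducedness rest on the local equations of $Z_{\mathbf{e}}(M)$. Let $N$ be a closed point of $Z_{\mathbf{e}}(M)$ and $L=M/N$. Choose vector space complements $M_i=N_i\oplus C_i$ and identify $C_i$ with $L_i$ by the projection. In these decompositions
\[
M_\alpha(n,c)=(N_\alpha n+B_\alpha c,\;L_\alpha c)
\]
for some linear maps $B_\alpha\colon L_{s(\alpha)}\to N_{t(\alpha)}$ that depend on the complements. The graphs of the tuples $\psi=(\psi_i)\in U=\bigoplus_i\operatorname{Hom}(N_i,L_i)$ form an affine chart of $X_{\mathbf{e}}$ with origin $N$, and $T_NX_{\mathbf{e}}=U$.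

\begin{lemma}\label{lem:local}
In the chart $U$ the scheme $Z_{\mathbf{e}}(M)$ is defined by the equations
\begin{equation}\label{eq:local}
L_\alpha\psi_{s(\alpha)}-\psi_{t(\alpha)}N_\alpha-\psi_{t(\alpha)}B_\alpha\psi_{s(\alpha)}=0,\qquad\alpha\in Q_1 .
\end{equation}
In particular, the Zariski tangent space is $T_NZ_{\mathbf{e}}(M)=\operatorname{Hom}(N,L)$, the space of morphisms of representations.
\end{lemma}

\begin{proof}
Over $U$, trivialize $\mathcal{S}_i$ by $N_i\ni n\mapsto(n,\psi_in)$ and $\mathcal{Q}_i$ by $(n,c)\mapsto c-\psi_in\in L_i$. Write $s=s(\alpha)$, $t=t(\alpha)$. The $\alpha$-component of the section of $E$ sends $n\in N_s$ to the class of $M_\alpha(n,\psi_sn)=(N_\alpha n+B_\alpha\psi_sn,\;L_\alpha\psi_sn)$, which is the left side of \eqref{eq:local} applied to $n$. The tangent space at the origin is cut out by the linear parts $L_\alpha\psi_s-\psi_tN_\alpha$ of the equations, and their vanishing says that $\psi$ is a morphism $N\to L$.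
\end{proof}

\section{Minimal dimension and the Koszul complex}\label{sec:dim}

A section of $E$ can be expected to vanish in dimension $D$, but it may also vanish nowhere. The point $P\subset P\oplus I$ excludes this: it is a point at which the fiber of the universal family is as small as possible.

\begin{proposition}\label{prop:dim}
For every $M\in\operatorname{Rep}_{\mathbf{d}}$ the scheme $Z(M)$ is nonempty and all its irreducible components have dimension at least $D$. For $M$ in a dense open subset of $\operatorname{Rep}_{\mathbf{d}}$ we have $\dim Z(M)=D$. In particular, Theorem~\ref{thm:general}\textup{(i)} holds.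
\end{proposition}

\begin{proof}
Let $Y\subset X\times\operatorname{Rep}_{\mathbf{d}}$ be the set of pairs $(N,M)$ with $M_\alpha N_{s(\alpha)}\subset N_{t(\alpha)}$ for all $\alpha$. It is the kernel of the bundle map $X\times\operatorname{Rep}_{\mathbf{d}}\to E$ that sends $M$ to its section. This map is surjective, because every linear map $N_s\to M_t/N_t$ lifts to $M_t$ and extends to $M_s$. So $Y$ is a vector bundle over $X$ of rank $\dim\operatorname{Rep}_{\mathbf{d}}-\operatorname{rk}E$; it is irreducible of dimension $\dim\operatorname{Rep}_{\mathbf{d}}+D$. The projection $\pi\colon Y\to\operatorname{Rep}_{\mathbf{d}}$ is proper, since $X$ is projective, and its fiber over $M$ is the set $\operatorname{Gr}_{\mathbf{a}}(M)$. Hence $W=\pi(Y)$ is closed and irreducible.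

By the theorem on fiber dimension, every component of every fiber of $Y\to W$ has dimension at least $\dim Y-\dim W$, with equality over a dense open subset of $W$. Choose bases to regard $M_0=P\oplus I$ as a point of $\operatorname{Rep}_{\mathbf{d}}$. By Lemma~\ref{lem:local} and \eqref{eq:D}, the tangent space of $Z(M_0)$ at $P$ is $\operatorname{Hom}(P,I)$, of dimension $D$, so the components of the fiber through $P$ have dimension at most $D$. Thus $\dim Y-\dim W\le D$, that is, $\dim W\ge\dim\operatorname{Rep}_{\mathbf{d}}$. Therefore $W=\operatorname{Rep}_{\mathbf{d}}$ and $\dim Y-\dim W=D$, which gives all the claims.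
\end{proof}

So ``minimal dimension'' means $\dim Z(M)=D$. This hypothesis enters the proofs only through the next corollary.

\begin{corollary}\label{cor:koszul}
If $\dim Z(M)=D$, then $Z=Z(M)$ is a local complete intersection of pure dimension $D$, it is Cohen--Macaulay, and the Koszul complex
\[
0\to\Lambda^{\operatorname{rk}E}E^\vee\to\dots\to\Lambda^2E^\vee\to E^\vee\to\mathcal{O}_X\to\mathcal{O}_Z\to0
\]
is exact. In particular $\chi(Z,\mathcal{O}(\mathbf{m}))=h(\mathbf{m})$ for all $\mathbf{m}\in\mathbb{Z}^{Q_0}$.
\end{corollary}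

\begin{proof}
Recall that if $f_1,\dots,f_c$ lie in the maximal ideal of a Cohen--Macaulay local ring $A$ and $\dim A/(f_1,\dots,f_c)=\dim A-c$, then they form a regular sequence, their Koszul complex resolves $A/(f_1,\dots,f_c)$, and this quotient is Cohen--Macaulay. By Proposition~\ref{prop:dim} all components of $Z$ have dimension exactly $D$, so this applies at each point of $Z$ to the regular local ring of $X$ and the $c=\operatorname{rk}E$ components of the section. Away from $Z$ one component is a unit and the complex is exact.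
\end{proof}

The next lemma isolates what must be known about the terms of the complex. We write $\mathcal{F}(\mathbf{m})=\mathcal{F}\otimes\mathcal{O}(\mathbf{m})$.

\begin{lemma}\label{lem:chase}
Let $\dim Z=D$ and let $\mathbf{m}\in\mathbb{Z}^{Q_0}$ satisfy
\begin{equation}\label{eq:V}
H^r(X,\Lambda^kE^\vee(\mathbf{m}))=0\quad\text{whenever } r\ge\max(k,1).
\end{equation}
Then $H^{>0}(Z,\mathcal{O}(\mathbf{m}))=0$ and $H^0(X,\mathcal{O}(\mathbf{m}))\to H^0(Z,\mathcal{O}(\mathbf{m}))$ is surjective.
\end{lemma}

\begin{proof}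
For $k\ge1$ let $\mathcal{K}_k$ be the image of $\Lambda^kE^\vee(\mathbf{m})\to\Lambda^{k-1}E^\vee(\mathbf{m})$. We show $H^r(X,\mathcal{K}_k)=0$ for $r\ge k$ by descending induction on $k$. For $k>\operatorname{rk}E$ the sheaf is zero. By Corollary~\ref{cor:koszul} the sequence $0\to\mathcal{K}_{k+1}\to\Lambda^kE^\vee(\mathbf{m})\to\mathcal{K}_k\to0$ is exact, so for $r\ge k$ the group $H^r(\mathcal{K}_k)$ lies between $H^r(\Lambda^kE^\vee(\mathbf{m}))=0$ and $H^{r+1}(\mathcal{K}_{k+1})=0$. Now use $0\to\mathcal{K}_1\to\mathcal{O}_X(\mathbf{m})\to\mathcal{O}_Z(\mathbf{m})\to0$. The vanishing of $H^1(\mathcal{K}_1)$ gives the surjectivity, and for $r\ge1$ the group $H^r(Z,\mathcal{O}(\mathbf{m}))$ lies between $H^r(X,\mathcal{O}(\mathbf{m}))=0$ (the case $k=0$ of \eqref{eq:V}) and $H^{r+1}(\mathcal{K}_1)=0$.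
\end{proof}

\section{Cohomology of the Koszul terms}\label{sec:bott}

Condition \eqref{eq:V} does not involve $M$. It concerns homogeneous bundles on a product of Grassmannians, whose cohomology is computed by Bott's theorem.

\subsection{Bott's theorem on a Grassmannian}
For a partition $\lambda$ let $S_\lambda$ be the Schur functor, normalized by $S_{(k)}=\operatorname{Sym}^k$ and $S_{(1^k)}=\Lambda^k$; let $|\lambda|$ be the size and $\lambda'$ the transpose of $\lambda$. For a bundle $\mathcal{F}$ of rank $a$ we have $S_\lambda\mathcal{F}=0$ if $\lambda$ has more than $a$ parts. The definition extends to all nonincreasing $\gamma\in\mathbb{Z}^a$ by $S_{\gamma+(1,\dots,1)}\mathcal{F}=S_\gamma\mathcal{F}\otimes\det\mathcal{F}$, and $S_{(\gamma_1,\dots,\gamma_a)}\mathcal{F}\cong S_{(-\gamma_a,\dots,-\gamma_1)}\mathcal{F}^\vee$.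

Let $G=\operatorname{Gr}_a(\mathbb{C}^{a+b})$ with $a,b\ge1$ and tautological bundles $\mathcal{S},\mathcal{Q}$. Bott's theorem \cite[Cor.~4.1.9]{Weyman} says the following. Let $\gamma\in\mathbb{Z}^a$ and $\nu\in\mathbb{Z}^b$ be nonincreasing, and put $\eta=(\gamma,\nu)+(a+b,a+b-1,\dots,1)$. If $\eta$ has a repeated entry, then all cohomology of $S_\gamma\mathcal{S}^\vee\otimes S_\nu\mathcal{Q}^\vee$ vanishes. Otherwise the cohomology is concentrated in the degree $\ell=\#\{i<j:\eta_i<\eta_j\}$. For example, $\mathcal{O}(-2)$ on $\mathbb{P}^1$ has $\gamma=(-2)$, $\nu=(0)$, $\eta=(0,1)$ and $\ell=1$.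

The bundles that we meet have the form
\[
F=S_\mu\mathcal{S}\otimes S_\nu\mathcal{Q}^\vee\otimes\mathcal{O}(m)
\]
with partitions $\mu$ and $\nu$ that have at most $a$ and at most $b$ parts. Since $\mathcal{O}(1)=\det\mathcal{S}^\vee$, this is the case $\gamma=(m-\mu_a,\dots,m-\mu_1)$. The entry of $\eta$ at position $a+1-u$ is $m-\mu_u+b+u$, and the entry at position $a+v$ is $\nu_v+b-v+1$. Subtracting these entries from $b$ gives the integers
\begin{equation}\label{eq:xz}
x_u=\mu_u-u-m\quad(1\le u\le a),\qquad z_v=v-1-\nu_v\quad(1\le v\le b),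
\end{equation}
with $x_1>\dots>x_a$ and $z_1<\dots<z_b$. Each of the two blocks of $\eta$ is strictly decreasing, so repetitions and inversions occur only between the blocks. Bott's theorem thus takes this form: \emph{if $x_u=z_v$ for some $u,v$, then $H^*(G,F)=0$; otherwise $H^*(G,F)$ is concentrated in degree $\ell=\#\{(u,v):x_u>z_v\}$.}

\subsection{The quiver $1\to2\to3$}

\begin{example}\label{ex:A3}
Let $Q$ be $1\to2\to3$ and $\mathbf{p}=\mathbf{q}=(1,1,1)$. Then $\mathbf{a}=(1,2,3)$, $\mathbf{b}=(3,2,1)$, $X=\mathbb{P}^3\times\operatorname{Gr}_2(\mathbb{C}^4)\times\mathbb{P}^{3*}$ and $D=10-4=6$. Since $\mathcal{S}_1=\mathcal{O}_1(-1)$ and $\mathcal{Q}_3^\vee=\mathcal{O}_3(-1)$, we have $E^\vee=(\mathcal{O}_1(-1)\otimes\mathcal{Q}_2^\vee)\oplus(\mathcal{S}_2\otimes\mathcal{O}_3(-1))$ and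
\[
\Lambda^kE^\vee(\mathbf{m})=\bigoplus_{k_1+k_2=k}\mathcal{O}(m_1-k_1)\boxtimes\big(\Lambda^{k_2}\mathcal{S}\otimes\Lambda^{k_1}\mathcal{Q}^\vee\otimes\mathcal{O}(m_2)\big)\boxtimes\mathcal{O}(m_3-k_2),\qquad 0\le k_1,k_2\le2 .
\]
Let all $m_i\ge-1$. The outer factors are line bundles of degree at least $-3$ on $\mathbb{P}^3$ and have no higher cohomology. For the middle factor $\mu=(1^{k_2})$ and $\nu=(1^{k_1})$, and \eqref{eq:xz} gives
\[
\begin{array}{c|ccc}
k_2&0&1&2\\\hline
(x_1,x_2)+(m_2,m_2)&(-1,-2)&(0,-2)&(0,-1)
\end{array}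
\qquad
\begin{array}{c|ccc}
k_1&0&1&2\\\hline
(z_1,z_2)&(0,1)&(-1,1)&(-1,0)
\end{array}
\]
If $m_2\ge1$, then all $x_u\le-1\le z_v$, so there is no higher cohomology. If $m_2=-1$, then $\{x_u\}$ and $\{z_v\}$ are two-element subsets of $\{-1,0,1\}$; they meet, and all cohomology vanishes. If $m_2=0$, an inversion needs $x_1=0$ and $z_1=-1$, and the only such case without repetition is $k_1=k_2=1$, with $\ell=1$. This is the group $H^1(\Omega^1)$ of $\operatorname{Gr}_2(\mathbb{C}^4)$, where $\Omega^1=\mathcal{S}\otimes\mathcal{Q}^\vee$; it is one-dimensional. So higher cohomology occurs only for $r=1$, $k=2$, and \eqref{eq:V} holds.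

This class has a meaning. Take $\mathbf{m}=(1,0,1)$. The terms with $k_1=2$ or $k_2=2$ contain the factor $\mathcal{O}(-1)$ on $\mathbb{P}^3$, and the terms $(k_1,k_2)=(1,0)$, $(0,1)$ have a repetition in the table. Hence $h(1,0,1)=16-1=15$. For $M=(f,g)$ with $\dim Z=6$, Lemma~\ref{lem:chase} shows that exactly one bilinear form in $x\in N_1$ and $y$ with $N_3=\ker y$ vanishes on $Z$, up to a scalar. If $gf\neq0$ it is $y(g(f(x)))$, the equation of the path $1\to3$. It is not seen by $H^0(X,E^\vee(\mathbf{m}))=0$; the higher cohomology of $\Lambda^2E^\vee(\mathbf{m})$ accounts for it.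
\end{example}

In the example, higher cohomology appears only at a vertex where both $\mu$ and $\nu$ are nonzero, and its degree is at most $\min(|\mu|,|\nu|)$. This is the general pattern, provided that $\mu_1$ and $\nu_1$ are not too large.

\subsection{A bound for the cohomological degree}

\begin{lemma}\label{lem:bound}
Let $a,b\ge0$ and $m$ be integers. Let $\mu$ and $\nu$ be partitions with at most $a$ and at most $b$ parts, such that $\mu_1\le b+m$ if $a\geq1$ and $\nu_1\le a+m$ if $b\geq1$. Then the cohomology of $F=S_\mu\mathcal{S}\otimes S_\nu\mathcal{Q}^\vee\otimes\mathcal{O}(m)$ on $\operatorname{Gr}_a(\mathbb{C}^{a+b})$ is nonzero in at most one degree $\ell$, and in that case $\ell\le|\mu|$ and $\ell\le|\nu|$.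
\end{lemma}

\begin{proof}
If $a=0$ or $b=0$, the Grassmannian is a point and $\ell=0$. Let $a,b\ge1$, and assume that the $a+b$ integers $x_u,z_v$ of \eqref{eq:xz} are distinct. The hypotheses confine all of them to the interval $[-a-m,\,b-1]$: we have $x_u\le x_1=\mu_1-1-m\le b-1$ and $z_v\ge z_1=-\nu_1\ge-a-m$ by hypothesis, while $x_u\ge-a-m$ and $z_v\le b-1$ always hold. The bounds follow by counting distinct integers in subintervals.

Let $c_v=\#\{u:x_u>z_v\}$. The integers $z_{v+1},\dots,z_b$ and the $c_v$ integers $x_u>z_v$ are distinct and lie in $[z_v+1,\,b-1]$, which has $b-1-z_v=b-v+\nu_v$ elements. So $(b-v)+c_v\le b-v+\nu_v$, that is, $c_v\le\nu_v$, and $\ell=\sum_vc_v\le|\nu|$.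

Let $c'_u=\#\{v:z_v<x_u\}$. The integers $x_{u+1},\dots,x_a$ and the $c'_u$ integers $z_v<x_u$ are distinct and lie in $[-a-m,\,x_u-1]$, which has $x_u+a+m=a-u+\mu_u$ elements. So $(a-u)+c'_u\le a-u+\mu_u$, that is, $c'_u\le\mu_u$, and $\ell=\sum_uc'_u\le|\mu|$.
\end{proof}

\subsection{Vanishing on $X$ and on $Z$}
The recursion \eqref{eq:recursion} supplies the hypotheses of Lemma~\ref{lem:bound} at every vertex. The two bounds $\ell\le|\mu|$ and $\ell\le|\nu|$ each give $r\le k$; the strict inequality needs both of them and the absence of oriented cycles.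

\begin{proposition}\label{prop:vanishing}
If $m_i\ge-\min(p_i,q_i)$ for all $i$, then \eqref{eq:V} holds.
\end{proposition}

\begin{proof}
We have $E^\vee=\bigoplus_\alpha\mathcal{S}_{s(\alpha)}\otimes\mathcal{Q}^\vee_{t(\alpha)}$. The formula $\Lambda^k(\mathcal{A}\oplus\mathcal{B})=\bigoplus_{j}\Lambda^j\mathcal{A}\otimes\Lambda^{k-j}\mathcal{B}$ and the Cauchy formula $\Lambda^j(\mathcal{A}\otimes\mathcal{B})=\bigoplus_{|\lambda|=j}S_\lambda\mathcal{A}\otimes S_{\lambda'}\mathcal{B}$ (in characteristic $0$) give
\[
\Lambda^kE^\vee=\bigoplus_{(\lambda_\alpha)}\ \boxtimes_i\Big(\bigotimes_{s(\alpha)=i}S_{\lambda_\alpha}\mathcal{S}_i\otimes\bigotimes_{t(\alpha)=i}S_{\lambda'_\alpha}\mathcal{Q}_i^\vee\Big),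
\]
the sum over tuples of partitions with $\sum_\alpha|\lambda_\alpha|=k$, where $\lambda_\alpha$ has at most $a_{s(\alpha)}$ rows and at most $b_{t(\alpha)}$ columns. A tensor product of Schur functors is a direct sum of Schur functors, so the factor at $i$ is a direct sum of bundles $S_{\mu^i}\mathcal{S}_i\otimes S_{\nu^i}\mathcal{Q}_i^\vee$ with
\begin{equation}\label{eq:sizes}
|\mu^i|=\sum_{s(\alpha)=i}|\lambda_\alpha|,\qquad|\nu^i|=\sum_{t(\alpha)=i}|\lambda_\alpha| ,
\end{equation}
where $\mu^i$ has at most $a_i$ parts and $\nu^i$ has at most $b_i$ parts.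

The weights of $S_\lambda\mathbb{C}^n$ are the contents of semistandard tableaux of shape $\lambda$. A letter occurs at most once in each column, so every coordinate of a weight is at most $\lambda_1$. The highest weight $\mu^i$ of a summand is a sum of weights of the factors $S_{\lambda_\alpha}$, and $\nu^i$ is a sum of weights of the factors $S_{\lambda'_\alpha}$. With \eqref{eq:recursion} this gives
\[
\mu^i_1\le\sum_{s(\alpha)=i}b_{t(\alpha)}=b_i-q_i\le b_i+m_i,\qquad\nu^i_1\le\sum_{t(\alpha)=i}a_{s(\alpha)}=a_i-p_i\le a_i+m_i .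
\]
So Lemma~\ref{lem:bound} applies at each vertex. By the K\"unneth formula, a summand of $\Lambda^kE^\vee(\mathbf{m})$ with nonzero cohomology has it only in the degree $\ell=\sum_i\ell_i$, where $\ell_i\le\min(|\mu^i|,|\nu^i|)$. By \eqref{eq:sizes}, $\sum_i|\mu^i|=\sum_i|\nu^i|=k$, so $\ell\le k$.

Suppose $\ell=k$. Then $\ell_i=|\mu^i|=|\nu^i|$ for all $i$. Since $Q$ is acyclic, there is a function $w\colon Q_0\to\mathbb{Z}$ with $w(t(\alpha))>w(s(\alpha))$ for all $\alpha$, for example the length of the longest path ending at the vertex. By \eqref{eq:sizes},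
\[
\sum_\alpha|\lambda_\alpha|\,\big(w(t(\alpha))-w(s(\alpha))\big)=\sum_iw(i)\,\big(|\nu^i|-|\mu^i|\big)=0 ,
\]
so all $\lambda_\alpha$ are empty and $k=0$. Hence $\ell<k$ for $k>0$ and $\ell=0$ for $k=0$, which is \eqref{eq:V}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(ii)}]
The first statement follows from Proposition~\ref{prop:vanishing} and Lemma~\ref{lem:chase}. If $m_i<0$, then $p_i,q_i\ge1$, so $a_i,b_i\ge1$ and $\operatorname{Gr}_{a_i}(M_i)$ has positive dimension. The negative power $\mathcal{O}_i(m_i)$ of an ample bundle has no sections on it, so $H^0(X,\mathcal{O}(\mathbf{m}))=0$ by the K\"unneth formula, and $H^0(Z,\mathcal{O}(\mathbf{m}))=0$ by surjectivity.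
\end{proof}

\begin{remark}\label{rem:hypotheses}
Both hypotheses used in Proposition~\ref{prop:vanishing} are needed. For the Kronecker quiver $1\rightrightarrows2$ take $\mathbf{a}=\mathbf{b}=(1,1)$; these vectors are not of the form \eqref{eq:recursion}, since $a_2<2a_1$. Here $X=\mathbb{P}^1\times\mathbb{P}^1$, $E=\mathcal{O}(1,1)^2$ and $H^2(\Lambda^2E^\vee)=H^2(\mathcal{O}(-2,-2))\ne0$. For $M=(\operatorname{id},\operatorname{diag}(1,2))$ the zero locus has the expected dimension $0$ and consists of two points, so $H^0(X,\mathcal{O})\to H^0(Z,\mathcal{O})$ is not surjective. For the quiver with one vertex and one loop, $a=b=1$ does satisfy \eqref{eq:recursion} with $p=q=0$, but $E^\vee=\mathcal{O}(-2)$ on $\mathbb{P}^1$ has $H^1\ne0$, and the zero locus for $\operatorname{diag}(1,2)$ is again two points.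
\end{remark}

\section{Reducedness for Dynkin quivers}\label{sec:reduced}

Theorem~\ref{thm:general}(ii) is a statement about the scheme $Z(M)$, while Theorem~\ref{thm:main} concerns the reduced variety. To see what can separate them, consider the smallest example.

\begin{example}\label{ex:double}
Let $T$ be the representation $f,g\colon\mathbb{C}^2\rightrightarrows\mathbb{C}^2$ of the Kronecker quiver with $g=\operatorname{id}$, $f(u_1)=0$, $f(u_2)=u_1$, and let $\mathbf{e}=(1,1)$. A subrepresentation has $N_1=N_2$ stable under $f$, so the only one is $N_1=N_2=\mathbb{C}u_1$. In the chart $N_1=\mathbb{C}(u_1+\psi_1u_2)$, $N_2=\mathbb{C}(u_1+\psi_2u_2)$ the equations \eqref{eq:local} are $\psi_1-\psi_2=0$ and $\psi_2\psi_1=0$. So $Z_{\mathbf{e}}(T)$ is a double point. Here $N\cong T/N\cong J$, the representation $\mathbb{C}\rightrightarrows\mathbb{C}$ with $f=0$, $g=1$. The tangent vector is the isomorphism $N\to T/N$, and it is obstructed by the quadratic term, which is nonzero because $T$ is not the split extension of $J$ by $J$ (in $J\oplus J$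 the map $f$ is zero).
\end{example}

In general, \eqref{eq:local} shows that for $\varphi\in\operatorname{Hom}(N,L)$ the whole line $\{\tau\varphi:\tau\in\mathbb{C}\}$ lies in the scheme as soon as $\varphi_{t(\alpha)}B_\alpha\varphi_{s(\alpha)}=0$ for all $\alpha$. These terms only see an extension of $J=\operatorname{im}\varphi$ by itself, and they vanish for good complements if the extension splits. A decomposable $J$ can have self-extensions even for a Dynkin quiver, but an indecomposable one cannot, and morphisms with indecomposable image span the tangent space.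

\begin{proposition}\label{prop:tangent}
Let $Q$ be Dynkin, $M$ any representation, $\mathbf{e}$ any dimension vector and $Z=Z_{\mathbf{e}}(M)$. Then $T_N(Z_{\mathrm{red}})=T_NZ$ for every closed point $N\in Z$. Consequently $Z$ is regular at each smooth point of $Z_{\mathrm{red}}$, and $Z$ is generically reduced.
\end{proposition}

\begin{proof}
Let $L=M/N$, so that $T_N(Z_{\mathrm{red}})$ is a linear subspace of $T_NZ=\operatorname{Hom}(N,L)$ by Lemma~\ref{lem:local}.

\emph{Step 1: $\operatorname{Hom}(N,L)$ is spanned by morphisms with indecomposable image.} Let $\varphi\ne0$ have image $J=\bigoplus_rJ_r$ with $J_r$ indecomposable, and let $\epsilon_r\in\operatorname{End}(J)$ be the projection onto $J_r$. Then $\varphi=\sum_r\varphi_r$, where $\varphi_r$ is the composition $N\twoheadrightarrow J\xrightarrow{\epsilon_r}J\hookrightarrow L$, whose image is $J_r$.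

\emph{Step 2: if $J=\operatorname{im}\varphi$ is indecomposable, then $\varphi\in T_N(Z_{\mathrm{red}})$.} Let $K=\ker\varphi\subset N$, let $M_J\subset M$ be the preimage of $J\subset L$, and let $T=M_J/K$. The sequence $0\to N/K\to T\to J\to0$ is exact and $N/K\cong J$. This is where the Dynkin hypothesis is used: by (R3) and (R1) the sequence splits. Let $\sigma\colon J\to T$ be a morphism of representations that is a section, and choose linear lifts $\tilde\sigma_i\colon J_i\to(M_J)_i$ of the $\sigma_i$. Then $\tilde\sigma_i(j)\equiv j$ modulo $N_i$, so $\tilde\sigma_i(J_i)\cap N_i=0$, and we can choose complements $C_i\supset\tilde\sigma_i(J_i)$ of $N_i$ in $M_i$. Under $C_i\cong L_i$ the vector $\tilde\sigma_i(j)$ corresponds to $j$.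

Let $\alpha\colon s\to t$ be an arrow and $j\in J_s$. Since $\sigma$ is a morphism, $M_\alpha\tilde\sigma_s(j)-\tilde\sigma_t(L_\alpha j)$ lies in $K_t\subset N_t$. Since $\tilde\sigma_t(L_\alpha j)\in C_t$, this difference is the $N_t$-component $B_\alpha j$ of $M_\alpha\tilde\sigma_s(j)$. So $B_\alpha(J_s)\subset K_t$, and $\varphi_tB_\alpha\varphi_s=0$. Substituting $\psi=\tau\varphi$ in \eqref{eq:local} gives $\tau(L_\alpha\varphi_s-\varphi_tN_\alpha)-\tau^2\varphi_tB_\alpha\varphi_s=0$. Thus $\tau\mapsto\tau\varphi$ is a morphism $\mathbb{A}^1\to Z$ that sends $0$ to $N$ and has derivative $\varphi$ there. It factors through $Z_{\mathrm{red}}$ because $\mathbb{A}^1$ is reduced.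

The two steps give $T_N(Z_{\mathrm{red}})=T_NZ$. If $Z_{\mathrm{red}}$ is smooth at $N$, then $\dim T_NZ=\dim\mathcal{O}_{Z_{\mathrm{red}},N}=\dim\mathcal{O}_{Z,N}$, so $\mathcal{O}_{Z,N}$ is a regular local ring, hence reduced. The smooth points of $Z_{\mathrm{red}}$ form a dense open subset, and $Z$ is reduced on it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(iii)}]
The first statement is contained in Proposition~\ref{prop:tangent}. Let $\dim Z(M)=D$. By Corollary~\ref{cor:koszul}, $Z=Z(M)$ is Cohen--Macaulay, so its associated points are the generic points of its components. If the nilradical $\mathcal{N}\subset\mathcal{O}_Z$ were nonzero, it would have an associated point, and this would be an associated point of $\mathcal{O}_Z$ at which $\mathcal{N}$ is nonzero. This contradicts generic reducedness.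
\end{proof}

\section{The Pl\"ucker algebra}\label{sec:plucker}

\begin{proposition}\label{prop:plucker}
Let $Q$ be Dynkin, $\mathbf{p},\mathbf{q}\in\mathbb{Z}_{\ge0}^{Q_0}$, and let $\operatorname{Gr}_{\mathbf{a}}(M)$ have minimal dimension. Then for all $\mathbf{m}\in\mathbb{Z}_{\ge0}^{Q_0}$
\[
\operatorname{Pl}_{\mathbf{m}}(M)\cong H^0(\operatorname{Gr}_{\mathbf{a}}(M),\mathcal{O}(\mathbf{m})),\qquad H^{>0}(\operatorname{Gr}_{\mathbf{a}}(M),\mathcal{O}(\mathbf{m}))=0,\qquad\dim\operatorname{Pl}_{\mathbf{m}}(M)=h(\mathbf{m}).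
\]
\end{proposition}

Theorem~\ref{thm:main} is the case $p_i=q_i=1$ for all $i$.

\begin{proof}
By parts (i) and (iii) of Theorem~\ref{thm:general}, $\dim Z(M)=D$ and $Z(M)=\operatorname{Gr}_{\mathbf{a}}(M)$ as schemes. By part (ii), the higher cohomology vanishes and the second map in \eqref{eq:Pl-image} is surjective. The first map in \eqref{eq:Pl-image} is the tensor product over $i$ of the restrictions
\[
H^0(\mathbb{P}(\Lambda^{a_i}M_i),\mathcal{O}(m_i))\to H^0(\operatorname{Gr}_{a_i}(M_i),\mathcal{O}(m_i)).
\]
Each of them is $GL(M_i)$-equivariant and nonzero, since $(\Delta^{(i)}_J)^{m_i}$ does not vanish on the Grassmannian, and its target is an irreducible representation by the Borel--Weil theorem. So each is surjective, and \eqref{eq:Pl-image} gives the first isomorphism. Finally $\dim H^0(Z(M),\mathcal{O}(\mathbf{m}))=\chi(Z(M),\mathcal{O}(\mathbf{m}))=h(\mathbf{m})$ by Corollary~\ref{cor:koszul}.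
\end{proof}

To recover the dimension from the Hilbert function we pass to a single grading. Put $W_i=\Lambda^{a_i}M_i$ and write $\mathcal{O}(k)=\mathcal{O}(k,\dots,k)$. The \emph{Segre--Pl\"ucker embedding} is $X\subset\prod_i\mathbb{P}(W_i)\subset\mathbb{P}(\bigotimes_iW_i)$. Let $R(M)=\bigoplus_{k\ge0}R_k(M)$ be the homogeneous coordinate ring of $\operatorname{Gr}_{\mathbf{a}}(M)$ in it, so that $R_k(M)$ is the image of $\operatorname{Sym}^k(\bigotimes_iW_i^*)$ in $H^0(\operatorname{Gr}_{\mathbf{a}}(M),\mathcal{O}(k))$. A monomial of degree $(k,\dots,k)$ in the Pl\"ucker coordinates is a product of $k$ monomials of degree $(1,\dots,1)$, so $\operatorname{Sym}^k(\bigotimes_iW_i^*)\to\bigotimes_i\operatorname{Sym}^kW_i^*$ is surjective. With \eqref{eq:Pl-image} this gives, for every $M$,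
\begin{equation}\label{eq:segre}
R_k(M)\cong\operatorname{Pl}_{(k,\dots,k)}(M).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(iv)}]
One implication is part of Proposition~\ref{prop:plucker}. For the converse, let $\dim\operatorname{Pl}_{\mathbf{m}}(M)=h(\mathbf{m})$ for all $\mathbf{m}\ge0$, and choose $M_0$ with $\dim\operatorname{Gr}_{\mathbf{a}}(M_0)=D$. By the first implication and \eqref{eq:segre}, $\dim R_k(M)=h(k,\dots,k)=\dim R_k(M_0)$ for all $k\ge0$. So the two nonempty projective varieties have the same Hilbert polynomial, whose degree is their dimension. Hence $\dim\operatorname{Gr}_{\mathbf{a}}(M)=D$.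
\end{proof}

\section{The Gorenstein property}\label{sec:gorenstein}

A projective variety $Z$ of dimension $D\ge1$ is \emph{arithmetically Cohen--Macaulay} or \emph{arithmetically Gorenstein} if its homogeneous coordinate ring $R$ is Cohen--Macaulay or Gorenstein. These properties are read off from local cohomology at the irrelevant ideal $\mathfrak{m}$. There is an exact sequence
\[
0\to H^0_{\mathfrak{m}}(R)\to R\to\bigoplus_{k\in\mathbb{Z}}H^0(Z,\mathcal{O}(k))\to H^1_{\mathfrak{m}}(R)\to0,
\]
and $H^{j+1}_{\mathfrak{m}}(R)\cong\bigoplus_{k\in\mathbb{Z}}H^j(Z,\mathcal{O}(k))$ for $j\ge1$. The ring $R$, of Krull dimension $D+1$, is Cohen--Macaulay if and only if $H^j_{\mathfrak{m}}(R)=0$ for $j\le D$. In that case its canonical module is the graded dual of $H^{D+1}_{\mathfrak{m}}(R)$, and $R$ is Gorenstein if and only if this module is free of rank one. So the cohomology of $\mathcal{O}(k)$ is needed for all $k\in\mathbb{Z}$. Part (ii) covers $k\ge-1$, and Serre duality exchanges $k$ with $-2-k$; the two ranges leave no gap.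

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(v)}]
By part (iii), $Z=\operatorname{Gr}_{\mathbf{a}}(M)$ as schemes, and $D=\sum_ib_i\ge1$ by \eqref{eq:D}. By part (ii) with $\mathbf{m}=0$, the map $\mathbb{C}=H^0(X,\mathcal{O}_X)\to H^0(Z,\mathcal{O}_Z)$ is surjective. Since $Z$ is nonempty, $H^0(Z,\mathcal{O}_Z)=\mathbb{C}$ and $Z$ is connected.

\emph{Dualizing sheaf.} The scheme $Z$ is the zero scheme of a regular section of $E$, so adjunction gives $\omega_Z=(\omega_X\otimes\det E)|_Z$. For bundles $\mathcal{A},\mathcal{B}$ we have $\det\mathcal{H}om(\mathcal{A},\mathcal{B})=(\det\mathcal{A}^\vee)^{\operatorname{rk}\mathcal{B}}\otimes(\det\mathcal{B})^{\operatorname{rk}\mathcal{A}}$. Hence $\det\mathcal{H}om(\mathcal{S}_i,\mathcal{Q}_j)=\mathcal{O}_i(b_j)\otimes\mathcal{O}_j(a_i)$. For $i=j$ this is the determinant of the tangent bundle of $\operatorname{Gr}_{a_i}(M_i)$, so its canonical bundle is $\mathcal{O}_i(-d_i)$. By \eqref{eq:recursion}, the exponent of $\omega_X\otimes\det E$ at the vertex $i$ is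
\[
-d_i+\sum_{s(\alpha)=i}b_{t(\alpha)}+\sum_{t(\alpha)=i}a_{s(\alpha)}=-d_i+(b_i-q_i)+(a_i-p_i)=-(p_i+q_i)=-2 .
\]
So $\omega_Z=\mathcal{O}(-2)$.

\emph{Cohomology of $\mathcal{O}(k)$.} By part (ii), $H^j(Z,\mathcal{O}(k))=0$ for $j>0$, $k\ge0$, and for all $j$ if $k=-1$. Serre duality holds on the Cohen--Macaulay projective scheme $Z$ of pure dimension $D$. For $k\le-2$ it gives $H^j(Z,\mathcal{O}(k))\cong H^{D-j}(Z,\mathcal{O}(-2-k))^*$, which vanishes for $j<D$. In particular $H^0(Z,\mathcal{O}(k))=0$ for $k<0$, and $H^j(Z,\mathcal{O}(k))=0$ for $0<j<D$ and all $k$.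

\emph{The ring $R=R(M)$.} By \eqref{eq:segre} and Proposition~\ref{prop:plucker}, $R_k=H^0(Z,\mathcal{O}(k))$ for $k\ge0$, so $R=\bigoplus_{k\in\mathbb{Z}}H^0(Z,\mathcal{O}(k))$ and $H^0_{\mathfrak{m}}(R)=H^1_{\mathfrak{m}}(R)=0$. Also $H^{j+1}_{\mathfrak{m}}(R)=0$ for $0<j<D$. Thus $R$ is Cohen--Macaulay. By Serre duality, its canonical module is
\[
\bigoplus_kH^D(Z,\mathcal{O}(-k))^*\cong\bigoplus_kH^0(Z,\omega_Z(k))=\bigoplus_kH^0(Z,\mathcal{O}(k-2))=R(-2),
\]
which is free of rank one. So $R$ is Gorenstein.
\end{proof}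

\begin{remark}
In the situation of part (v), $H^D(Z,\mathcal{O}(-2,\dots,-2))\cong H^0(Z,\mathcal{O}_Z)^*\ne0$. So the range $m_i\ge-1$ in part (ii) cannot be enlarged to $m_i\ge-2$ for all $i$.
\end{remark}

\section{The Kronecker quiver}\label{sec:kronecker}

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(vi)}]
Let $Q$ be $1\rightrightarrows2$ and $\mathbf{p}=\mathbf{q}=(1,1)$. By \eqref{eq:recursion}, $\mathbf{a}=(1,3)$, $\mathbf{b}=(3,1)$, $\mathbf{d}=(4,4)$, and $D=3+3-2=4$. A point of $X=\mathbb{P}^3\times\mathbb{P}^{3*}$ is a line $\mathbb{C}x$ and a hyperplane $\ker y$, and $E=\mathcal{O}(1,1)^2$. Let $\varepsilon_1,\dots,\varepsilon_4$ be the standard basis of $\mathbb{C}^4$, and let $M=(f,g)$ with $f(x)=x_1\varepsilon_1$ and $g(x)=x_1\varepsilon_2+x_2\varepsilon_1$. Then $Z=Z(M)$ is defined by $y(f(x))=y(g(x))=0$, that is,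
\[
x_1y_1=0,\qquad x_1y_2+x_2y_1=0 .
\]
If $x_1=0$, the second equation says $x_2y_1=0$; if $y_1=0$, it says $x_1y_2=0$. So the components of $Z$ are
\[
\{x_1=y_1=0\}\cong\mathbb{P}^2\times\mathbb{P}^2,\qquad\{x_1=x_2=0\}\cong\mathbb{P}^1\times\mathbb{P}^3,\qquad\{y_1=y_2=0\}\cong\mathbb{P}^3\times\mathbb{P}^1 .
\]
All have dimension $4=D$, so the dimension is minimal by part (i).

In the affine chart $x_2=y_2=1$ the second equation gives $y_1=-x_1$, and the first becomes $x_1^2=0$. So $Z$ is not reduced along the first component, and the last statement of (iii) fails.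

The bilinear form $x_1y_2$ vanishes on all three components and is linearly independent of the two defining forms. Hence $\dim\operatorname{Pl}_{(1,1)}(M)\le16-3=13$. The twisted Koszul terms are $\mathcal{O}(1,1)$, $\mathcal{O}^2$ and $\mathcal{O}(-1,-1)$, so $h(1,1)=16-2+0=14$. Thus the equivalence in (iv) fails.
\end{proof}

Parts (i) and (ii) of Theorem~\ref{thm:general} do hold for this quiver; what breaks is Step~2 in the proof of Proposition~\ref{prop:tangent}, and it breaks as in Example~\ref{ex:double}. Take the point $N_1=\mathbb{C}\varepsilon_2$, $N_2=\langle\varepsilon_1,\varepsilon_3,\varepsilon_4\rangle$ of the first component, and define $\varphi\colon N\to L=M/N$ by $\varphi_1(\varepsilon_2)=\bar\varepsilon_1$, $\varphi_2(\varepsilon_1)=\bar\varepsilon_2$, $\varphi_2(\varepsilon_3)=\varphi_2(\varepsilon_4)=0$. It is a morphism: $f$ kills $\varepsilon_2$ in $N$ and $\bar\varepsilon_1$ in $L$, while $\varphi_2(g\varepsilon_2)=\bar\varepsilon_2=g(\varphi_1\varepsilon_2)$. Its image is the indecomposable representation $J$ of Example~\ref{ex:double},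 for which $\operatorname{End}(J)=\mathbb{C}$ and $\langle\dim J,\dim J\rangle=0$, so $\dim\operatorname{Ext}^1(J,J)=1$. In $T=M_J/K$ both spaces have the basis $\varepsilon_1,\varepsilon_2$, the map $g$ exchanges the two vectors, and $f(\varepsilon_1)=\varepsilon_1\neq0$. So the extension $0\to J\to T\to J\to0$ does not split.

\begin{thebibliography}{9}

\bibitem{FF}
Stanislav Fedotov and Evgeny Feigin, \emph{PrIncipal quiver Grassmannians: conjectures}, arXiv:2512.09731 (2025).

\bibitem{Weyman}
Weyman, \emph{Cohomology of Vector Bundles and Syzygies}.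

\end{thebibliography}
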